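\title{Connected isentropes for real bicritical maps with a real attracting fixed point}

\begin{abstract}
Let $n\ge 2$ be even. In the real moduli space of bicritical rational maps of degree $n$, consider the region formed by the classes without M\"obius symmetry whose critical points are real and which have a real attracting fixed point. We prove that every level set of the real entropy in this region is connected, and that it is non-empty exactly for the values in $[0,\log 2]$. The proof slices the region by the multiplier of an attracting fixed point. A quasiconformal surgery that depends only on the multiplier compares each slice with the family $x^n+\chi$ and shows that the entropy is monotone along it. We also show that the level sets are path-connected, and contractible when the entropy is positive.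
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Real entropy of bicritical maps}

Throughout, $n\ge2$ is an even integer. A rational map $f\in\mathbb C(z)$ of degree $n$ is \emph{bicritical} if it has exactly two critical points. A map of degree $n$ has $2n-2$ critical points counted with multiplicity, each of multiplicity at most $n-1$, so both critical points of a bicritical map have local degree $n$, and each critical value has the critical point as its only preimage. If the critical points are $0$ and $\infty$ and $M$ is a M\"obius map with $M(0)=f(0)$, $M(\infty)=f(\infty)$, then $M^{-1}\circ f$ has a zero of order $n$ at $0$ and a pole of order $n$ at $\infty$. Hence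
\[
f(z)=\frac{\mathsf A z^n+\mathsf B}{\mathsf C z^n+\mathsf D},\qquad \Delta=\mathsf A\mathsf D-\mathsf B\mathsf C\neq0 .
\]
Consider the quantities
\begin{equation}\label{eq:XY}
X=\frac{\mathsf B\mathsf C}{\Delta},\qquad Y_1=\frac{\mathsf A^{n+1}\mathsf B^{n-1}}{\Delta^n},\qquad Y_2=\frac{\mathsf C^{n-1}\mathsf D^{n+1}}{\Delta^n},\qquad Y=Y_1+Y_2 .
\end{equation}
They do not change when the four coefficients are multiplied by a common factor. Conjugation by $z\mapsto\lambda z$ replaces $(\mathsf A,\mathsf B,\mathsf C,\mathsf D)$ by $(\lambda\mathsf A,\lambda^{n+1}\mathsf B,\mathsf C,\lambda^n\mathsf D)$ and $\Delta$ by $\lambda^{n+1}\Delta$, so it preserves $X,Y_1,Y_2$. Conjugation by $z\mapsto1/z$ replaces the coefficients by $(\mathsf D,\mathsf C,\mathsf B,\mathsf A)$, so it preserves $X$ and exchanges $Y_1$ and $Y_2$. Following Milnor, the moduli space $\mathcal M_n^{\rm bicrit}(\mathbb C)$ of M\"obius conjugacy classes of bicritical maps of degree $n$ is viewed as the quotient of the space of classes with marked critical points by the involution that exchanges the marks, and is identified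 with $\mathbb C^2$; the coordinates are $(X,Y)$. Its real locus is $\mathcal M_n^{\rm bicrit}(\mathbb R)\cong\mathbb R^2$. Since $n$ is even, every class in the real locus contains a map with real coefficients.

A real rational map $f$ preserves the circle $\widehat{\mathbb R}=\mathbb R\cup\{\infty\}$, and its \emph{real entropy} $h_{\mathbb R}(f)$ is the topological entropy of $f|_{\widehat{\mathbb R}}$. It measures the exponential growth rate of the number of real orbits that can be told apart, and it lies in $[0,\log n]$. It need not be an invariant of the complex conjugacy class. On $\widehat{\mathbb R}$ every orbit of $z^n$ converges to $0$, $1$ or $\infty$, and the real entropy is $0$; conjugating $z^n$ by a M\"obius map that sends the unit circle to $\widehat{\mathbb R}$ gives a real map whose real entropy is $\log n$. The cause is the symmetry of $z^n$. Call a M\"obius map $\sigma\ne\mathrm{id}$ with $\sigma f\sigma^{-1}=f$ a \emph{symmetry} of $f$, and let $\mathcal S_n(\mathbb R)$ be the set of classes in $\mathcal M_n^{\rm bicrit}(\mathbb R)$ that have a symmetry.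

\begin{lemma}\label{lem:realconj}
Let $f_1,f_2$ be real rational maps without symmetry and let $\sigma f_1\sigma^{-1}=f_2$ with $\sigma$ M\"obius. Then $\sigma$ is real.
\end{lemma}

\begin{proof}
Conjugating the coefficients gives $\bar\sigma f_1\bar\sigma^{-1}=f_2$. So $\bar\sigma^{-1}\sigma$ commutes with $f_1$, and $\bar\sigma=\sigma$.
\end{proof}

Thus $h_{\mathbb R}$ is a function on $\mathcal M_n^{\rm bicrit}(\mathbb R)-\mathcal S_n(\mathbb R)$, and it makes sense to ask whether the critical points or a fixed point of such a class are real. Let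
\[
\mathcal R\subset\mathcal M_n^{\rm bicrit}(\mathbb R)-\mathcal S_n(\mathbb R)
\]
be the set of classes of real bicritical maps whose critical points lie in $\widehat{\mathbb R}$ and which have a fixed point in $\widehat{\mathbb R}$ with multiplier of absolute value less than $1$. The level sets of $h_{\mathbb R}|_{\mathcal R}$ are called \emph{isentropes}. The question, which comes from Filom's paper \cite{Filom}, is:

\begin{quote}
\emph{Are the isentropes in $\mathcal R$ connected?}
\end{quote}

A continuous function on an interval is monotone exactly when its level sets are connected, so the question asks for monotonicity of entropy in a family with two parameters. One expects a positive answer for the following reason. An attracting fixed point attracts a critical point, so at most one critical orbit is free, as for the polynomials $x^n+\chi$. These polynomials, with $\chi\neq0$, form a curve in $\mathcal R$, along which the entropy is monotone in $\chi$ (Proposition~\ref{prop:poly}). The second parameter, the multiplier of the attracting fixed point, should only deform the dynamics in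 a basin of attraction, where no entropy is produced. The isentropes should then be curves or strips that run across the curves of constant multiplier.

\begin{theorem}\label{thm:A}
Let $n\ge2$ be even. For every $v$, the isentrope $\{h_{\mathbb R}=v\}\cap\mathcal R$ is connected. It is non-empty exactly for $v\in[0,\log2]$.
\end{theorem}

\subsection{Slices of constant multiplier}

For $(\gamma,c)\in\mathbb R^2$ put
\begin{equation}\label{eq:F}
F_{\gamma,c}(z)=\frac{(1-c\gamma^n)z^n+c}{\gamma(1-\gamma^{n-1}-c\gamma^n)z^n+1+c\gamma}.
\end{equation}
Section~\ref{sec:normal} shows that this is a real bicritical map with critical points $0,\infty$ and with a fixed point $p=1/\gamma$ of multiplier $n\gamma^{n-1}$; for $\gamma=0$ it is $z^n+c$, and $p=\infty$. Let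
\[
I=\{\gamma\in\mathbb R:\ n|\gamma|^{n-1}<1\},\qquad U=\{(\gamma,c):\ \gamma\in I,\ 2c\gamma^n<1-\gamma^{n-1}\},
\]
let $T\subset U$ be the set of parameters at which $F_{\gamma,c}$ has a symmetry, and put $h(\gamma,c)=h_{\mathbb R}(F_{\gamma,c})$ on $U$. We shall see that $T$ is a graph over $I$ and that $\Pi(\gamma,c)=[F_{\gamma,c}]$ maps $U\setminus T$ continuously onto $\mathcal R$. A \emph{slice} is a set $\gamma=\mathrm{const}$ in $U$.

\begin{theorem}\label{thm:B}
Let $n\ge2$ be even.
\begin{enumerate}
\item Every isentrope in $\mathcal R$ is path-connected. For $0<v\le\log2$ the isentrope $\{h_{\mathbb R}=v\}\cap\mathcal R$ is contractible.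
\item The entropy is monotone along each slice and takes every value of $[0,\log2]$ on it. For $0<v<\log2$ the isentrope meets each slice in a compact interval or a point. For all but countably many $v\in(0,\log2)$ it is the homeomorphic image, under $\Pi$, of the graph of a continuous function of $\gamma\in I$.
\end{enumerate}
\end{theorem}

\subsection{Outline of the proof}

The inequality that defines $U$ decides which critical point is attracted: $\infty$ lies in the basin of $p$ (Section~\ref{sec:real}). If the entropy lies strictly between $0$ and $\log2$, the other critical point $0$ stays in an invariant interval $[-b,b]$, and the sphere splits into the basin of $p$, a disc, and its complement $K$. On the disc the map is conformally a Blaschke product that depends on $\gamma$ alone. A surgery built from this Blaschke product turns $F_{\gamma,c}$ into a polynomial $z^n+\chi$ without changing the dynamics on $K$, and the pair $(\gamma,\chi)$ determines $c$ (Section~\ref{sec:surgery}). The entropy of $x^n+\chi$ is monotone in $\chi$ (Section~\ref{sec:poly}), so all but countably many values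 $v$ determine $\chi$. Each of these values is therefore taken at most once on a slice, and a continuous function with this property that starts at its maximum $\log2$ is monotone. Connectedness follows by joining the slices (Section~\ref{sec:proofA}). The value $v=0$ needs one more step, because $T$ cuts $\{h=0\}$ into two pieces, which are glued by $\Pi$. Theorem~\ref{thm:B} is not needed for Theorem~\ref{thm:A}; it is proved in Section~\ref{sec:proofB} by running the surgery backward with $\chi$ fixed.

The parity of $n$ is used in two ways: the maps $F_{\gamma,c}$ are even functions, which fold the circle at $0$ and $\infty$, and real numbers have unique real $(n-1)$-th roots. For odd $n$ a real map $M(z^n)$ is a homeomorphism of $\widehat{\mathbb R}$ and has entropy $0$. If the critical points are not real, the restriction to $\widehat{\mathbb R}$ is a covering of the circle and there is no folding either.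

\section{Tools}\label{sec:tools}

\subsection{Entropy}

Let $f$ be a continuous self-map of a compact metric space. A set is $(k,\varepsilon)$-separated if any two of its points $x\ne y$ satisfy $d(f^ix,f^iy)>\varepsilon$ for some $0\le i<k$. The topological entropy $h_{\rm top}(f)$ is the limit as $\varepsilon\to0$ of $\limsup_k\frac1k\log$ of the largest size of such a set. It is invariant under topological conjugacy. We use the following facts.

\begin{itemize}
\item[(E1)] \emph{Localization.} A point is recurrent if it is a limit of a subsequence of its forward orbit. Let $Z$ be a closed set with $f(Z)\subset Z$ that contains all recurrent points except finitely many fixed points. Then $h_{\rm top}(f)=h_{\rm top}(f|_Z)$, read as $0$ if $Z$ is empty. Indeed, by the variational principle $h_{\rm top}(f)$ is the supremum of the entropies of the ergodic invariant probability measures; almost every point is recurrent for such a measure, so the measure is a Dirac mass at a fixed point, with entropy $0$, or is carried by $Z$.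
\item[(E2)] \emph{Laps} (Misiurewicz--Szlenk). If $f$ is a continuous piecewise monotone map of a compact interval and $\operatorname{lap}(f^k)$ is the number of maximal intervals of monotonicity of $f^k$, then $h_{\rm top}(f)=\lim\frac1k\log\operatorname{lap}(f^k)$. In particular a monotone map has entropy $0$.
\item[(E3)] \emph{Horseshoes.} If an interval map sends each of two disjoint closed intervals onto an interval that contains both, then $h_{\rm top}\ge\log2$.
\item[(E4)] \emph{Semicontinuity.} The entropy is lower semicontinuous on the space of continuous maps of a compact interval with the $C^0$ topology (Misiurewicz, 1979), and upper semicontinuous on the space of $C^\infty$ self-maps of a compact manifold with the $C^\infty$ topology (Yomdin, 1987; Newhouse, 1989).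
\end{itemize}

\subsection{Basins of attraction}

The \emph{basin} of an attracting fixed point $q$ of a rational map $F$ is the open set of points whose orbits converge to $q$; a point lies in it if and only if its image does. The \emph{immediate basin} is the component that contains $q$. By Fatou's theorem the immediate basin contains a critical point. Write $\mathbb D$ for the unit disc.

\begin{lemma}\label{lem:basin}
Let $F$ be bicritical of degree $n$, and let $q$ be an attracting fixed point whose immediate basin $B$ contains exactly one critical point $\omega$.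
\begin{enumerate}
\item $B$ is conformally a disc, $F:B\to B$ is proper of degree $n$, and $F^{-1}(B)=B$. In particular $B$ is the whole basin of $q$.
\item If $F$ and $q$ are real, there is a conformal isomorphism $\psi:\mathbb D\to B$ with $\psi(0)=q$ that commutes with complex conjugation, and $B\cap\widehat{\mathbb R}=\psi((-1,1))$ is an open arc.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The set $B$ is a component of $F^{-1}(B)$, so $F:B\to B$ is proper. Its degree is at least the local degree $n$ at $\omega$, hence equals $n$, and every point of $B$ has all its preimages in $B$. Every point of the basin has an iterate in $B$, so it lies in $B$.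

Let $D_0\ni q$ be a small round disc with $F(D_0)\subset D_0\subset B$, and let $D_{k+1}$ be the component of $F^{-1}(D_k)$ that contains $q$. By induction $D_k\subset D_{k+1}\subset B$. The $D_k$ exhaust $B$: if $\alpha\subset B$ is a path from $q$ to $x$, then $F^k(\alpha)\subset D_0$ for some $k$, and successively $F^{k-1}(\alpha)\subset D_1,\dots,\alpha\subset D_k$. Suppose $D_k$ is a topological disc. The map $F:D_{k+1}\to D_k$ is proper. If $\omega\notin D_{k+1}$ it is a covering of a disc, hence a homeomorphism. If $\omega\in D_{k+1}$, then $\omega$ is the only preimage of $F(\omega)$, and $D_{k+1}\setminus\{\omega\}$ is a connected finite covering of the punctured disc $D_k\setminus\{F(\omega)\}$, hence a punctured disc. In both cases $D_{k+1}$ is a disc, and $B$, an increasing union of discs, is simply connected. Its complement contains the other critical point $\omega'$ and is not reduced to it: otherwise $\omega'$ would be a superattracting fixed point, and the points near it would not converge to $q$. The Riemann mapping theorem applies.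

(2) The set $B$ is invariant under conjugation. Choose $\psi$ with $\psi(0)=q$ and $\psi'(0)$ real in a real coordinate at $q$. Then $z\mapsto\overline{\psi(\bar z)}$ has the same value and derivative at $0$, so it equals $\psi$. Now $\psi(z)$ is real if and only if $\psi(\bar z)=\psi(z)$, that is, $z$ is real.
\end{proof}

\subsection{Quasiconformal maps}

An orientation-preserving homeomorphism $\phi$ between domains of the sphere is \emph{quasiconformal} if it has locally square-integrable distributional derivatives and $|\phi_{\bar z}|\le k|\phi_z|$ almost everywhere for some $k<1$. Its \emph{Beltrami coefficient} is $\mu_\phi=\phi_{\bar z}/\phi_z$.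

\begin{itemize}
\item[(Q1)] Inverses and compositions of quasiconformal maps are quasiconformal, and these maps preserve null sets. For almost every $z$, the coefficient of $\phi_1\phi_2^{-1}$ vanishes at $\phi_2(z)$ if and only if $\mu_{\phi_1}(z)=\mu_{\phi_2}(z)$. If $f$ is conformal, then $\mu_{f\phi}=\mu_\phi$ and $\mu_{\phi f}=f^*\mu_\phi:=(\mu_\phi\circ f)\,\overline{f'}/f'$.
\item[(Q2)] (Weyl's lemma) A quasiconformal map with $\mu_\phi=0$ almost everywhere is conformal.
\item[(Q3)] (Measurable Riemann mapping theorem) Every measurable $\mu$ on the sphere with $\|\mu\|_\infty<1$ is the coefficient of a quasiconformal homeomorphism of the sphere, which is unique once the images of three points are prescribed. If $\mu(\bar z)=\overline{\mu(z)}$ and three real points are sent to real points, the solution $\phi$ commutes with conjugation, since $\overline{\phi(\bar z)}$ solves the same problem.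
\item[(Q4)] A homeomorphism that is quasiconformal off a smooth curve is quasiconformal, with the same bound $k$.
\item[(Q5)] (Ahlfors--Bers) If $\|\mu_j\|_\infty\le k<1$ and $\mu_j\to\mu$ almost everywhere, the solutions that fix three given points converge uniformly on the sphere. This is used only in Section~\ref{sec:proofB}.
\end{itemize}

Recall that the proper holomorphic maps $\mathbb D\to\mathbb D$ of degree $n$ are the Blaschke products of degree $n$. Both surgeries in this paper replace the dynamics on a basin by such a product, and both are instances of one statement.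

\begin{lemma}\label{lem:glue}
Let $F$ be a real rational map of degree $n$, let $B$ be a domain with $F^{-1}(B)=B$ and $\bar z\in B$ for $z\in B$, and put $K=\widehat{\mathbb C}\setminus B$. Let $g$ be a real Blaschke product of degree $n$ with $g(0)=0$, and let $\beta:B\to\mathbb D$ be a quasiconformal homeomorphism that commutes with conjugation and satisfies $\beta F=g\beta$ on $B\setminus C$ for some compact $C\subset B$. Put $\widetilde F=F$ on $K$ and $\widetilde F=\beta^{-1}g\beta$ on $B$. Let $\phi$ be a quasiconformal homeomorphism of the sphere, commuting with conjugation, with $\mu_\phi=\mu_\beta$ on $B$ and $\mu_\phi=0$ on $K$. Then $\phi\beta^{-1}:\mathbb D\to\phi(B)$ is conformal, and $f=\phi\widetilde F\phi^{-1}$ is a real rational map of degree $n$. Its local degree at $\phi(z)$ is that of $F$ at $z$ if $z\in K$ and that of $g$ at $\beta(z)$ if $z\in B$. The basin of the attracting fixed point $\phi\beta^{-1}(0)$ of $f$ is $\phi(B)$.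
\end{lemma}

\begin{proof}
The map $\phi\beta^{-1}$ is conformal by (Q1) and (Q2), and it conjugates $g$ to $f$, so $f$ is holomorphic on $\phi(B)$. On the neighborhood $O=\widehat{\mathbb C}\setminus C$ of $K$ we have $\widetilde F=F$. Remove from $O$ the critical points of $F$ and the $\beta$-preimages of those of $g$. On what is left, $\phi F$ is locally quasiconformal with coefficient $F^*\mu_\phi$. On $K$ this coefficient vanishes because $F(K)\subset K$; on $B\setminus C$ it equals $\mu_{\beta F}=\mu_{g\beta}=\mu_\beta$. So $\phi F$ and $\phi$ have the same coefficient, and $f=\phi F\phi^{-1}$ is holomorphic on $\phi(O)$ off a finite set, where it is continuous. Hence $f$ is rational. It commutes with conjugation, and a point of $\phi(B)$ has $n$ preimages in $\phi(B)$ and none in $\phi(K)$. Local degrees are invariant under homeomorphic changes of coordinates. By the Schwarz lemma $g^k\to0$ on $\mathbb D$, so the points of $\phi(B)$ converge to $\phi\beta^{-1}(0)$, while $\phi(K)$ is closed, invariant, and does not contain this point.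
\end{proof}

\subsection{Sets fibered by intervals}

\begin{lemma}\label{lem:fiber}
Let $I$ be an open interval and let $A\subset I\times\mathbb R$ be a set whose fibers $A^\gamma=\{c:(\gamma,c)\in A\}$ are intervals, possibly points. Suppose every $\gamma_0\in I$ has a neighborhood $J$ with a continuous function $J\to\mathbb R$ whose graph lies in $A$. Then $A$ contains the graph of a continuous function on $I$, and $A$ is contractible.
\end{lemma}

\begin{proof}
Average the local functions with a partition of unity. The value $\varsigma(\gamma)$ of the average is a convex combination of points of the interval $A^\gamma$, so it lies in $A^\gamma$. The homotopy $((\gamma,c),u)\mapsto(\gamma,(1-u)c+u\varsigma(\gamma))$ retracts $A$ by deformation onto the graph of $\varsigma$, which is homeomorphic to $I$.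
\end{proof}

\section{A normal form with a marked attracting fixed point}\label{sec:normal}

\subsection{The two charts}

Take a real bicritical map with real critical points and a real fixed point that is not critical. A real M\"obius map sends the critical points to $0,\infty$ and the fixed point to $1$. The map becomes $f(z)=M(z^n)$ with $M$ real, $M(1)=1$ and $\nu:=M'(1)\neq0$. Then $M(w)-1$ is a M\"obius function of $w-1$ that fixes $0$ with derivative $\nu$, so for some real $t$, and with $s:=1-\nu-t$,
\begin{equation}\label{eq:st}
M(w)=1+\frac{\nu(w-1)}{1+t(w-1)}=\frac{(1-s)w+s}{tw+1-t},\qquad f'(1)=n\nu,\qquad f(0)=\frac{s}{s+\nu}.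
\end{equation}
The only freedom left is to exchange the critical points. Replacing $f(z)$ by $1/f(1/z)$ replaces $M(w)$ by $1/M(1/w)=\frac{(1-t)w+t}{sw+1-s}$; it exchanges $s$ and $t$.

The determinant of $M$ is $(1-s)(1-t)-st=\nu$, so this form degenerates as the multiplier tends to $0$. A rescaling repairs it. Let $\gamma$ be the real $(n-1)$-th root of $\nu$ and put $c=s/\gamma^n$. Then $f(z)=\gamma F_{\gamma,c}(z/\gamma)$ with $F_{\gamma,c}$ as in \eqref{eq:F}, because
\[
\gamma F_{\gamma,c}(z/\gamma)=\gamma\,\frac{(1-s)z^n+c\gamma^n}{\gamma tz^n+\gamma^n+c\gamma^{n+1}}=\frac{(1-s)z^n+s}{tz^n+\nu+s}.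
\]
The determinant of the coefficients of $F_{\gamma,c}$ is
\[
(1-c\gamma^n)(1+c\gamma)-c\gamma(1-\gamma^{n-1}-c\gamma^n)=1
\]
for all $(\gamma,c)$, including $\gamma=0$, where $F_{0,c}=z^n+c$. Thus $F_{\gamma,c}=\widetilde M(z^n)$ with $\widetilde M$ a real M\"obius map that preserves the orientation of $\widehat{\mathbb R}$; the point $p=1/\gamma$ is fixed with multiplier $n\gamma^{n-1}$; and $F_{\gamma,c}(0)=c/(1+c\gamma)$. From now on
\[
\nu=\gamma^{n-1},\qquad s=c\gamma^n,\qquad t=1-\nu-s,
\]
and for $\gamma\ne0$ we call \eqref{eq:st} the \emph{chart $p=1$}. For $\gamma<0$ the change of chart reverses the orientation of $\widehat{\mathbb R}$.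

On $I$ we have $|\nu|<1/n$, and $p$ is attracting. For $\gamma\in I\setminus\{0\}$ the condition $(\gamma,c)\in U$ reads $2s<1-\nu$, that is, $s<t$: it selects one of the two ways of placing the critical points. Since $\gamma^n\ge0$,
\[
U=\{\gamma\in I,\ c<c^*(\gamma)\},\qquad c^*(\gamma)=\frac{1-\gamma^{n-1}}{2\gamma^n}>0\quad(\gamma\ne0),\qquad c^*(0)=+\infty .
\]
The set $U$ is open and contains $I\times(-\infty,0]$.

\subsection{The symmetric parameters}

The following function appears twice, here and in the Blaschke model of Section~\ref{sec:surgery}. For $x\in(-1,1)$ let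
\[
N(x)=\frac{x^{n-1}(1-x^2)}{1-x^{2n}}=\frac{x^{n-1}}{\Sigma(x)},\qquad\Sigma(x)=\sum_{j=0}^{n-1}x^{2j}.
\]
It is odd, and for $x\in(0,1)$ the function $1/N(x)=\sum_{k=1,3,\dots,n-1}(x^k+x^{-k})$ decreases strictly from $+\infty$ to $n$. So $N:(-1,1)\to(-\frac1n,\frac1n)$ is an increasing homeomorphism.

In the chart $p=1$ the invariants \eqref{eq:XY} are $Y_1=\eta(s)/\nu^n$ and $Y_2=\eta(t)/\nu^n$, where $\eta(x)=x^{n-1}(1-x)^{n+1}$. A symmetry that exchanges the critical points forces $Y_1=Y_2$, and this equation turns out to describe $T$.

\begin{lemma}\label{lem:T}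
$T$ is the graph of a continuous function $c_T:I\to\mathbb R$, and $c_T(\gamma)$ has the sign of $\gamma$. For $(\gamma,c)\in T$ the map $F_{\gamma,c}$ has a real attracting fixed point $q\ne p$.
\end{lemma}

\begin{proof}
Let $T'=\{(\gamma,c)\in U:\gamma\ne0,\ \eta(s)=\eta(t)\}\cup\{(0,0)\}$.

\emph{$T\subset T'$.} Let $\sigma$ be a symmetry of $F=F_{\gamma,c}$. It permutes the critical points. Suppose first $\sigma(z)=\lambda z$, $\lambda\ne1$. The critical values are distinct and are fixed by $\sigma$, so they are $0$ and $\infty$, and $F=az^{\pm n}$. All fixed points of $az^{-n}$ have multiplier $-n$, which contradicts the existence of $p$. The fixed points of $az^n$ other than $0,\infty$ have multiplier $n$, so $p=\infty$, $\gamma=0$ and $c=F(0)=0$. Suppose now $\sigma(z)=\lambda/z$. If $\gamma=0$, then $0=\sigma(\infty)$ is fixed, so $c=0$. If $\gamma\neq0$, conjugation by $\sigma$ exchanges $Y_1$ and $Y_2$ and fixes $F$, so $Y_1=Y_2$ and $\eta(s)=\eta(t)$.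

\emph{$T'$ is a graph.} Let $\gamma\in I\setminus\{0\}$, $s<t$ and $\eta(s)=\eta(t)$. If one of $s,t$ lies in $\{0,1\}$, both do, so $s=0$, $t=1$, $\nu=0$, which is excluded. Otherwise $(t/s)^{n-1}=((1-s)/(1-t))^{n+1}$. As $n-1$ is odd, there is a unique real $r\ne0$ with $(1-s)/(1-t)=r^{-(n-1)}$, and taking $(n-1)$-th roots gives $t/s=r^{-(n+1)}$. Thus
\begin{equation}\label{eq:r}
s=r^{n+1}t,\qquad 1-t=r^{n-1}(1-s).
\end{equation}
The value $r=1$ gives $s=t$, and $r=-1$ gives both $s+t=0$ and $s+t=2$. For $r\ne\pm1$, eliminating $s$ gives
\begin{equation}\label{eq:rt}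
t=\frac{1-r^{n-1}}{1-r^{2n}},\qquad \nu=1-(1+r^{n+1})t=\frac{r^{n-1}(1-r^2)}{1-r^{2n}} .
\end{equation}
If $r>1$ then $t>0$ and $s>t$; if $r<-1$ then $t<0<s$. So $|r|<1$, and $r$ is the unique solution of $N(r)=\gamma^{n-1}$. Conversely, for $0<|r|<1$ define $t,\nu$ by \eqref{eq:rt} and $s=r^{n+1}t$. Then \eqref{eq:r} holds, $t>0$, $s<t$, and $\eta(t)=t^{n-1}r^{(n-1)(n+1)}(1-s)^{n+1}=\eta(s)$. The map $r\mapsto\gamma=r\,\Sigma(r)^{-1/(n-1)}$, the real root of $N(r)$, is a homeomorphism of $(-1,1)$ onto $I$, and
\begin{equation}\label{eq:cT}
c_T=s/\gamma^n=r\,t\,\Sigma(r)^{n/(n-1)} .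
\end{equation}
This is continuous in $r\in(-1,1)$, vanishes at $r=0$ and has the sign of $r$.

\emph{$T'\subset T$, and the second fixed point.} By \eqref{eq:r},
\[
M(r^{2n}/w)=\frac{(1-s)r^{2n}+sw}{tr^{2n}+(1-t)w}=\frac{r^{n+1}(1-t+tw)}{r^{n-1}(s+(1-s)w)}=\frac{r^2}{M(w)} .
\]
So $\sigma(z)=r^2/z$ commutes with $f$, and $\sigma(1)=r^2\ne1$ is a real fixed point with the same multiplier as $1$. At $(0,0)$ the map $z^n$ commutes with $1/z$ and has the attracting fixed point $q=0$.
\end{proof}

\begin{lemma}\label{lem:Pi}
The map $\Pi:U\setminus T\to\mathcal R$, $(\gamma,c)\mapsto[F_{\gamma,c}]$, is continuous and surjective, and $h_{\mathbb R}\circ\Pi=h$.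
\end{lemma}

\begin{proof}
The class of $F_{\gamma,c}$ lies in $\mathcal R$ by the definitions of $U$ and $T$, its coordinates $X,Y$ are polynomials in $(\gamma,c)$, and $h_{\mathbb R}\circ\Pi=h$ by Lemma~\ref{lem:realconj}. Let $f_0$ be a real map that represents a class in $\mathcal R$, with a real attracting fixed point $p_0$. If $p_0$ is critical, move it to $\infty$ and the other critical point to $0$ by a real M\"obius map. Then $f_0=az^n+c'$, and conjugation by $z\mapsto\lambda z$ with $\lambda$ the real root of $\lambda^{n-1}=a$ gives some $F_{0,c}$. If $p_0$ is not critical, bring $f_0$ to the form \eqref{eq:st}, with $0<|\nu|<1/n$. The case $s=t$ does not occur, since $1/z$ would be a symmetry, and after exchanging the critical points we may assume $s<t$. Then $f_0$ is conjugate to $F_{\gamma,c}$ with $(\gamma,c)\in U$. In both cases $(\gamma,c)\notin T$ because $f_0$ has no symmetry.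
\end{proof}

\subsection{The quadratic case by hand}\label{sec:quadratic}

Let $n=2$. Then $I=(-\frac12,\frac12)$, $c^*=\frac{1-\gamma}{2\gamma^2}$, and by \eqref{eq:rt} and \eqref{eq:cT} the curve $T$ is parametrized by $\gamma=\frac r{1+r^2}$, $c=\frac{r(1+r^2)}{1+r}$. The heart of the proof is that a polynomial $x^n+\chi$ on the slice $\gamma=0$ has at most one counterpart on any other slice. For $\chi=0,-1,-2$ the critical orbit is finite and the counterparts can be found directly.

For $x^2$ the critical point $0$ is fixed, and $F_{\gamma,c}(0)=0$ means $c=0$. For $x^2-1$ it has period $2$. The numerator of $F_{\gamma,c}$ at $F_{\gamma,c}(0)=c/(1+c\gamma)$, multiplied by $(1+c\gamma)^2$, is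
\[
(1-c\gamma^2)c^2+c(1+c\gamma)^2=c\,\bigl(1+c(1+2\gamma)\bigr),
\]
so each slice contains exactly one parameter at which $0$ has period $2$, namely $c=-1/(1+2\gamma)$. For $x^2-2$ the critical orbit is $0\mapsto-2\mapsto2\mapsto2$. At $c=-2/(1+2\gamma)$ we find $F_{\gamma,c}(0)=-2$, and at $z=\pm2$ the numerator and denominator of $F_{\gamma,c}$ are
\[
\frac{2+8\gamma+8\gamma^2}{1+2\gamma}=2(1+2\gamma),\qquad\frac{1+4\gamma+4\gamma^2}{1+2\gamma}=1+2\gamma .
\]
So the critical orbit is again $0\mapsto-2\mapsto2\mapsto2$. Each of $[-2,0]$ and $[0,2]$ is mapped monotonically onto $[-2,2]$, the $k$-th iterate has $2^k$ laps on $[-2,2]$, and $h\ge\log2$ by (E2); equality holds by Lemma~\ref{lem:upper} below. In each case a polynomial determines a graph over $I$ along which the critical orbit of $0$ keeps its shape (Figure~\ref{fig:U}). For general $\chi$ there is no such algebra, and the surgery takes its place.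

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=9,yscale=0.8]
\draw[gray,dashed] (-0.5,-4)--(-0.5,4);
\draw[gray,dashed] (0.5,-4)--(0.5,4);
\draw[gray,->] (0,-4)--(0,4.3) node[above,black]{$c$};
\draw[->] (-0.5,0)--(0.57,0) node[right]{$\gamma$};
\draw[dotted,thick] plot[domain=0.3:0.5] (\x,{(1-(\x))/(2*(\x)*(\x))});
\draw[dotted,thick] plot[domain=-0.5:-0.425] (\x,{(1-(\x))/(2*(\x)*(\x))});
\draw[very thick] plot[domain=-0.72:1,samples=60] ({(\x)/(1+(\x)*(\x))},{(\x)*(1+(\x)*(\x))/(1+(\x))});
\draw plot[domain=-0.375:0.5,samples=40] (\x,{-1/(1+2*(\x))});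
\draw plot[domain=-0.25:0.5,samples=40] (\x,{-2/(1+2*(\x))});
\node[circle,fill,inner sep=1.3pt] at (0.4,0){};
\node[circle,fill,inner sep=1.3pt] at (0,0.24){};
\node[right] at (0.5,-0.5){\footnotesize $c=-1/(1+2\gamma)$};
\node[right] at (0.5,-1.05){\footnotesize $c=-2/(1+2\gamma)$};
\node at (-0.455,-1.25){$T$};
\node at (0.38,3.2){$c^*$};
\node at (-0.2,2){$h=0$};
\node at (0.22,-3){$h=\log2$};
\end{tikzpicture}
\caption{The parameter domain $U$ for $n=2$: the part of the strip $|\gamma|<\frac12$ below the dotted curve $c=c^*(\gamma)$. The thick curve $T$ consists of the symmetric maps. On the curves $c=0$, $c=-1/(1+2\gamma)$, $c=-2/(1+2\gamma)$ the critical point $0$ has the same type of orbit as for $x^2$, $x^2-1$, $x^2-2$. The entropy is non-increasing in $c$; it is $0$ on and above $T$ and $\log2$ on and below the lowest curve. The marked points $(\gamma,0)$ and $(0,\gamma-\gamma^2)$, drawn for $\gamma=\frac25$, lie on opposite sides of $T$ and give conjugate maps.}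
\label{fig:U}
\end{figure}

\section{Real dynamics}\label{sec:real}

\subsection{The critical point $\infty$ is captured}

Fatou's theorem puts some critical point in the basin of $p$, but it does not say which one, nor that a real arc joins it to $p$ inside the basin. Both are needed to describe the dynamics on $\widehat{\mathbb R}$, and this is where the inequality $s<t$ enters. For $s>t$ the statement below holds with $0$ in place of $\infty$, by conjugation with $1/z$.

Let $Q(x)=\sum_{k=0}^{n-1}x^k$, so that $x^n-1=(x-1)Q(x)$, and let $\kappa=\frac{n-1}{2n}$. For $x>0$ the weighted inequality of arithmetic and geometric means gives $x^k\le1+\frac kn(x^n-1)$. Summing over $0\le k<n$ yields $Q(x)\le n+n\kappa(x-1)Q(x)$, that is,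
\begin{equation}\label{eq:Q}
\frac1{Q(x)}\ge\frac1n-\kappa(x-1)\qquad(x>0).
\end{equation}

\begin{lemma}\label{lem:capture}
For $(\gamma,c)\in U$ with $\gamma\ne0$, the arc $E=\{x\in\widehat{\mathbb R}:|x|\ge|p|\}$ lies in the basin of $p$.
\end{lemma}

\begin{proof}
Work in the chart $p=1$, where $f(x)=1+\frac{\nu(x^n-1)}{1+t(x^n-1)}$. Since $f$ is even it suffices to treat $[1,\infty]$. From $s<t$ we get $t>\frac{s+t}2=\frac{1-\nu}2$.

\emph{Case $\nu>0$.} Here $t>\frac12(1-\frac1n)=\kappa$. On $[1,\infty]$ the map $f$ is increasing with values in $[1,1+\nu/t]$. For finite $x>1$ the inequality $f(x)<x$ is equivalent to $\nu Q(x)<1+t(x-1)Q(x)$, that is, to $\nu<\frac1{Q(x)}+t(x-1)$. By \eqref{eq:Q} the right side is at least $\frac1n+(t-\kappa)(x-1)>\nu$. So every orbit in $[1,\infty]$ is non-increasing, bounded below by $1$, and converges to the only fixed point $1$ in $[1,\infty]$.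

\emph{Case $\nu=-\mu<0$.} Now orbits alternate around $1$, and we study $f^2$. Here $t>\frac{1+\mu}2>\mu$. On $[1,\infty]$ the map $f$ is decreasing with image $[1-\frac\mu t,1]\subset(0,1]$. For $y$ in this image put $w=1-y$. Then $tw\le\mu$ and $Q(y)\le n$, so the denominator $1+t(y^n-1)=1-twQ(y)$ is at least $1-n\mu>0$. Hence $f$ has no pole on $[1-\frac\mu t,1]$, it is decreasing there, and $f^2$ maps $[1,\infty]$ into $[1,\infty)$. Let $x>1$ be finite, $u=x-1$, $y=f(x)$. From $w=\frac{\mu uQ(x)}{1+tuQ(x)}$ we get $tw=\mu-\frac{w}{uQ(x)}$. Since $f^2(x)-1=\frac{\mu wQ(y)}{1-twQ(y)}$,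
\[
f^2(x)<x\iff\mu wQ(y)<u\Bigl(1-\mu Q(y)+\frac{wQ(y)}{uQ(x)}\Bigr)\iff\mu(u+w)<\frac u{Q(y)}+\frac w{Q(x)} .
\]
By \eqref{eq:Q} at $y$ and at $x$, the right side is at least $u(\frac1n+\kappa w)+w(\frac1n-\kappa u)=\frac{u+w}n>\mu(u+w)$. So all $f^2$-orbits in $[1,\infty]$ converge to $1$, and by continuity of $f$ at $1$ so do the $f$-orbits.
\end{proof}

\subsection{Three cases}

The \emph{positive direction} on $\widehat{\mathbb R}$ is the one that extends the increasing direction on $\mathbb R$. The map $F=F_{\gamma,c}$ is even and sends $[0,\infty]$ homeomorphically, in the positive direction, onto the proper closed arc $L_{\gamma,c}=F(\widehat{\mathbb R})$.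

\begin{lemma}\label{lem:upper}
We have $h_{\mathbb R}(F)\le\log2$. Equality holds if there are $0<x_1<b<\infty$ with $F(b)=b$ and $F(x_1)=-b$.
\end{lemma}

\begin{proof}
By (E1), $h_{\mathbb R}(F)$ is the entropy of the interval map $F|_{L_{\gamma,c}}$. A turning point of $F^k$ is sent to $0$ or $\infty$ by some $F^i$ with $0\le i<k$, and every point has at most two real preimages, so there are at most $2(1+2+\dots+2^{k-1})$ turning points. Now apply (E2). Under the additional hypothesis, $F([x_1,b])$ is the positive arc from $-b$ to $b$, so $F$ maps both $[x_1,b]$ and $[-b,-x_1]$ onto $[-b,b]\subset L_{\gamma,c}$, and (E3) applies.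
\end{proof}

For $(\gamma,c)\in U$ let $\Lambda$ be the component of $p$ in the intersection of $\widehat{\mathbb R}$ with the basin of $p$. It is an open arc or the whole circle, and $F(\Lambda)\subset\Lambda$. It contains $\infty$: this is Lemma~\ref{lem:capture} for $\gamma\ne0$, where $E\subset\Lambda$, and $\infty=p$ for $\gamma=0$. Since $F$ is even, $-\Lambda$ is a connected subset of the basin that contains $\infty$, so $\Lambda=-\Lambda$.

\begin{lemma}\label{lem:cases}
For $(\gamma,c)\in U$ exactly one of the following holds.
\begin{itemize}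
\item \emph{Trivial case:} $\Lambda=\widehat{\mathbb R}$. Then $h(\gamma,c)=0$.
\item \emph{Bounded case:} $\Lambda=\widehat{\mathbb R}\setminus[-b,b]$ with $b>0$, $F(\pm b)=b$, and $F(0)\in[-b,b]$. Then $F([-b,b])\subset[-b,b]$, the point $0$ is not in the basin of $p$, and $h(\gamma,c)=h_{\rm top}(F|_{[-b,b]})$.
\item \emph{Escaping case:} $\Lambda=\widehat{\mathbb R}\setminus[-b,b]$ with $b>0$, $F(\pm b)=b$, and $F(0)\in\Lambda$. Then $h(\gamma,c)=\log2$.
\end{itemize}
\end{lemma}

\begin{proof}
The only recurrent point in $\Lambda$ is $p$, which settles the trivial case by (E1). Otherwise the complement of $\Lambda$ is $[-b,b]$ with $0\le b<\infty$. The points $\pm b$ are not in the basin, since it is open; so $F(b)=F(-b)$ lies in $\overline\Lambda$ and not in the basin, and therefore in $\{b,-b\}$. If $b=0$, then $0$ is a superattracting fixed point and the nearby points of $\Lambda$ converge to $0\ne p$, which is absurd. If $F(b)=-b$, the points of $\Lambda$ just after $b$ are sent just after $-b$, outside $\Lambda$, which is absurd too. So $b>0$ and $F(\pm b)=b$, and $F([0,b])$ is the positive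 arc from $F(0)\neq b$ to $b$.

If $F(0)\in[-b,b)$, this arc is $[F(0),b]$, so $[-b,b]$ is invariant. The orbit of $0$ avoids the neighborhood $\Lambda$ of $p$ in $\widehat{\mathbb R}$, and (E1) gives the entropy. If $F(0)\in\Lambda$, the arc passes through $-b$ at some $x_1\in(0,b)$, and Lemma~\ref{lem:upper} applies.
\end{proof}

\subsection{Continuity and the two ends of a slice}

\begin{lemma}\label{lem:cont}
The function $h$ is continuous on $U$.
\end{lemma}

\begin{proof}
The map $(\gamma,c,x)\mapsto F_{\gamma,c}(x)$ is real-analytic from $U\times\widehat{\mathbb R}$ to $\widehat{\mathbb R}$, so $F_{\gamma,c}|_{\widehat{\mathbb R}}$ varies continuously in the $C^\infty$ topology, and $h$ is upper semicontinuous by (E4). The arc $L_{\gamma,c}$ varies continuously, so near a given parameter all these arcs lie in one proper closed arc $L$. Then $F(L)\subset L$ and $h=h_{\rm top}(F|_L)$ by (E1), and (E4) gives lower semicontinuity.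
\end{proof}

A second attracting fixed point captures the free critical point and leaves no room for entropy.

\begin{lemma}\label{lem:second}
If $(\gamma,c)\in U$ and $F_{\gamma,c}$ has a real attracting fixed point $q\ne p$, then $h(\gamma,c)=0$. Consequently $h=0$ on a neighborhood of $T$ in $U$.
\end{lemma}

\begin{proof}
The immediate basin $B_q$ of $q$ contains a critical point, which is not $\infty$; so it contains $0$, and we are in the bounded case. By Lemma~\ref{lem:basin}, $B_q$ is the basin of $q$ and $B_q\cap\widehat{\mathbb R}$ is an open arc. The arc is symmetric because $F$ is even, it contains $0$ and it is disjoint from $\Lambda$, so it is $(-b',b')$ with $0<b'\le b$. The point $F(b')$ lies in $[-b',b']$ by continuity and is not in the basin of $q$, so $F(b')=\pm b'$. As $F$ is increasing on $[0,b]$, we have $F(b')>F(0)>-b'$, and so $F(\pm b')=b'$. Hence $F$ maps $[b',b]$ monotonically onto itself and maps $[-b,-b']$ into $[b',b]$. The recurrent points are therefore $p$, $q$ and points of $[b',b]$, and $h=0$ by (E1) and (E2). On $T$ such a $q$ exists by Lemma~\ref{lem:T}, and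 by the implicit function theorem it persists, real, attracting and distinct from $p$, for nearby parameters.
\end{proof}

\begin{lemma}\label{lem:bottom}
For every $\gamma\in I$, $h(\gamma,c)=\log2$ for all sufficiently negative $c$. Every $\gamma_0\in I$ has a neighborhood $J$ and a number $c_0<0$ with $h(\gamma,c_0)=\log2$ for all $\gamma\in J$.
\end{lemma}

\begin{proof}
Let $\gamma\ne0$ and $c<0$, so $s<0$, and work in the chart $p=1$; the three cases of Lemma~\ref{lem:cases} are told apart by whether $\Lambda$ is the circle and whether it contains the critical value $f(0)$, which can be read in either chart. A point $x>0$, $x\ne1$, is fixed if and only if $\nu(x^n-1)=(x-1)(1+t(x^n-1))$, that is, $\frac1{Q(x)}+t(x-1)=\nu$. The left side equals $1-t=s+\nu<\nu$ at $x=0$ and $\frac1n>\nu$ at $x=1$. So there is a fixed point in $(0,1)$, the trivial case is excluded, and it suffices to show $f(0)\in\Lambda$.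

If $\gamma>0$ and $c\le-\frac1{2\gamma}$, then $s\le-\nu/2$, so $|s+\nu|\le|s|$ and $f(0)=\frac s{s+\nu}\in E\subset\Lambda$.

If $\gamma<0$, put $\mu=|\nu|$ and suppose $|c||\gamma|>\frac n{1-n\mu}$, that is, $|s|>\frac{n\mu}{1-n\mu}$. Then $f(0)=\frac{|s|}{|s|+\mu}\in(0,1)$ and $t=1+\mu+|s|$. For $x\in[f(0),1]$,
\[
t(1-x^n)\le tn(1-f(0))=n\mu\Bigl(1+\frac1{|s|+\mu}\Bigr)<n\mu+(1-n\mu)=1 .
\]
Hence $f(x)=1+\frac{\mu(1-x^n)}{1-t(1-x^n)}\in[1,\infty)\subset E$. So $[f(0),1]$ lies in the basin and contains $p=1$, and $f(0)\in\Lambda$. Both thresholds for $c$ are locally bounded on $I\setminus\{0\}$, which gives $J$ and $c_0$ for $\gamma_0\ne0$.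

Let $\gamma=0$, $c\le-3$ and $P(x)=x^n+c$. Since $P(1)-1=c<0$ and $P(|c|)-|c|=|c|^n-2|c|>0$, there is a fixed point $b\in(1,|c|)$, and $P'(b)>1$. As $P(0)=c<-b<b=P(b)$, there is $x_1\in(0,b)$ with $P(x_1)=-b$, and Lemma~\ref{lem:upper} gives $h=\log2$. For $(\gamma,c)$ near $(0,-3)$ the fixed point $b$ persists because $P'(b)\ne1$, the map $F_{\gamma,c}$ has no pole on $[0,b]$, and still $F_{\gamma,c}(0)<-b$. The same argument applies, and $c_0=-3$ works for $\gamma_0=0$.
\end{proof}

\section{The family $x^n+\chi$}\label{sec:poly}

Let $P_\chi(x)=x^n+\chi$ and $H(\chi)=h(0,\chi)$ for $\chi\in\mathbb R$. The following result is known; we include a full proof.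

\begin{proposition}\label{prop:poly}
$H$ is continuous and non-increasing. For all but countably many $v\in(0,\log2)$ the set $H^{-1}(v)$ has at most one element.
\end{proposition}

By (E2) the entropy is governed by the numbers $Z_j(\chi)=\#\{x\in\mathbb R:P_\chi^j(x)=0\}$. Real zeros of $P^j_\chi$ appear or disappear only through multiple zeros, which occur when $0$ is periodic, and one has to show that they always disappear as $\chi$ increases. For $n=2$, $j=2$ the zeros satisfy $x^2=-\chi\pm\sqrt{-\chi}$, so $Z_2$ equals $4$, $2$, $0$ on $\chi<-1$, $-1<\chi<0$, $\chi>0$. At $\chi_0=-1$, where $0$ has period $2$, two zeros merge at $0$: they are the preimages of the zero $y(\chi)=-\sqrt{-\chi}$ of $P_\chi$, and they exist while $y(\chi)$ lies above the critical value $\chi$. The crossing goes in the right direction because $y'(-1)=\frac12<1$. In general the direction of the crossing is the sign of the sum $S(1)$ below.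

Let $\xi_j(\chi)=P^j_\chi(0)$; thus $\xi_1=\chi$, $\xi_{j+1}=\xi_j^n+\chi$, and $\xi_j$ is a monic polynomial with integer coefficients.

\begin{lemma}[Positive transversality]\label{lem:trans}
Let $0$ have exact period $k$ under $P=P_{\chi_0}$, $\chi_0\in\mathbb R$. Put $x_j=P^j(0)$ and $D_j=(P^j)'(x_1)=\prod_{i=1}^jP'(x_i)$, which is non-zero for $0\le j\le k-1$. Then $\xi_k'(\chi_0)/D_{k-1}>0$.
\end{lemma}

\begin{proof}
For $k=1$ the quotient is $1$. Let $k\ge2$ and $S(\rho)=\sum_{j=0}^{k-1}\rho^j/D_j$. For $\rho\ne0$ and $1\le j\le k$ put $v_j(\rho)=D_{j-1}\rho^{-(j-1)}\sum_{l<j}\rho^l/D_l$. Separating the last term of the sum gives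
\begin{equation}\label{eq:rec}
v_1=1,\qquad v_{j+1}=1+\rho^{-1}P'(x_j)v_j\quad(1\le j\le k-1),\qquad v_k=D_{k-1}\rho^{-(k-1)}S(\rho).
\end{equation}
For $\rho=1$ this is the recursion $\xi_{j+1}'=1+n\xi_j^{n-1}\xi_j'$ at $\chi_0$, so $\xi'_k(\chi_0)/D_{k-1}=S(1)$. Since $S(0)=1$ and $S$ is a real polynomial, it suffices to show that $S$ has no zero with $0<|\rho|<1$ and that $S(1)\ne0$.

\emph{No zero in the disc.} Define a linear map $\mathcal A$ on $\mathbb C^{k-1}$ by $(\mathcal Av)_j=(v_{j+1}-v_1)/P'(x_j)$ for $1\le j\le k-1$, with $v_k:=0$. If $S(\rho)=0$ and $0<|\rho|<1$, then \eqref{eq:rec} says $\mathcal Av=\rho^{-1}v$ for $v=(v_1(\rho),\dots,v_{k-1}(\rho))\ne0$, an eigenvalue of modulus greater than $1$. We exclude this by showing that $\mathcal A^mv$ is bounded in $m$ for every $v$. The reason is that $\mathcal A$ is the derivative of an operation on motions of the critical cycle: move the points, and pull them back by the polynomial whose critical value is the moved point $x_1$.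

Fix $\varepsilon>0$ and $C\ge2$. Call $\zeta=(\zeta_0,\dots,\zeta_{k-1})$ a \emph{motion} if the $\zeta_j$ are holomorphic on $|\lambda|<\varepsilon$, $\zeta_0\equiv0$, $\zeta_j(0)=x_j$, $|\zeta_j|\le C$, and the values $\zeta_0(\lambda),\dots,\zeta_{k-1}(\lambda)$ are distinct for each $\lambda$. Put $\zeta_k=\zeta_0$. Define $\widehat\zeta_0\equiv0$, and for $1\le j\le k-1$ let $\widehat\zeta_j$ be the holomorphic branch of $(\zeta_{j+1}-\zeta_1)^{1/n}$ with $\widehat\zeta_j(0)=x_j$. It exists because $\zeta_{j+1}-\zeta_1$ has no zero on the disc and $x_j^n=x_{j+1}-x_1$. The values $\widehat\zeta_j(\lambda)$, $0\le j\le k-1$, are distinct because their $n$-th powers $\zeta_{j+1}(\lambda)-\zeta_1(\lambda)$ are, and $|\widehat\zeta_j|\le(2C)^{1/n}\le C$. So $\widehat\zeta$ is a motion, on the same disc and with the same bound. Differentiating $\widehat\zeta_j^{\,n}=\zeta_{j+1}-\zeta_1$ at $0$ shows that $(\widehat\zeta_j{}'(0))_j=\mathcal A(\zeta_j'(0))_j$. Given $v$, the functions $\zeta_j=x_j+\lambda v_j$, $\zeta_0=0$ form a motion for small $\varepsilon$ and large $C$. Iterating and using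 Cauchy's estimate gives $|(\mathcal A^mv)_j|\le C/\varepsilon$ for all $m$.

\emph{$S(1)\ne0$.} The estimate above allows eigenvalues of modulus $1$, so this step needs another argument. The number $\chi_0$ is a root of $\xi_k$, hence an algebraic integer, and $\xi_k'(\chi_0)=1+n\,\xi_{k-1}(\chi_0)^{n-1}\xi_{k-1}'(\chi_0)$ is $1$ plus $n$ times an algebraic integer. It is not zero, because $1/n$ is not an algebraic integer.
\end{proof}

In the example $n=2$, $\chi_0=-1$ we have $D_1=-2$, $S(\rho)=1-\rho/2$, and $\mathcal A$ is multiplication by $\frac12$.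

\begin{lemma}\label{lem:count}
Let $\mathcal C_j$ be the finite set of real roots of $\xi_1\cdots\xi_j$. Then $Z_j$ is non-increasing on $\mathbb R\setminus\mathcal C_j$.
\end{lemma}

\begin{proof}
A real zero $x$ of $P^j_\chi$ is multiple if and only if $P^i_\chi(x)=0$ for some $0\le i<j$, and then $\xi_{j-i}(\chi)=0$. So off $\mathcal C_j$ the zeros are simple; they stay bounded when $\chi$ does, so $Z_j$ is locally constant there.

Let $\chi_0\in\mathcal C_j$ and let $k$ be the exact period of $0$. Put $\Phi(y,\chi)=P^{k-1}_\chi(y)$. Then $\Phi(\chi_0,\chi_0)=0$ and $\Phi_y(\chi_0,\chi_0)=D_{k-1}\ne0$, so for $\chi$ near $\chi_0$ the equation $\Phi(y,\chi)=0$ has a unique solution $y(\chi)$ near $\chi_0$. From $\xi_k(\chi)=\Phi(\chi,\chi)$ we get $\xi_k'(\chi_0)=\Phi_y+\Phi_\chi=D_{k-1}(1-y'(\chi_0))$. By Lemma~\ref{lem:trans}, $y'(\chi_0)<1$, so $y(\chi)<\chi$ for $\chi>\chi_0$ close to $\chi_0$.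

We claim that zeros cannot accumulate on a multiple zero from the right. Let $\chi_m\downarrow\chi_0$, let $x_m$ be real zeros of $P^j_{\chi_m}$ with $x_m\to x_*$, and suppose $x_*$ is a multiple zero of $P^j_{\chi_0}$. Then $P^{i-1}_{\chi_0}(x_*)=0$ for some $1\le i\le j$, so $P_{\chi_0}^{j-i+1}(0)=0$ and $j-i+1=lk$ with $l\ge1$. Put $u_m=P_{\chi_m}^{i+(l-1)k}(x_m)$. Then $u_m\to P_{\chi_0}^{(l-1)k+1}(0)=\chi_0$ and $P^{k-1}_{\chi_m}(u_m)=P^j_{\chi_m}(x_m)=0$, so $u_m=y(\chi_m)<\chi_m$ for large $m$. But $i\ge1$, so $u_m$ is a value of $P_{\chi_m}$ on $\mathbb R$ and $u_m\ge\chi_m$, a contradiction.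

Near a simple zero of $P^j_{\chi_0}$ there is exactly one zero of $P_\chi^j$ for $\chi$ close to $\chi_0$, on either side. Hence, for small $\varepsilon>0$,
\[
Z_j(\chi_0+\varepsilon)\le\#\{\text{simple real zeros of }P^j_{\chi_0}\}\le Z_j(\chi_0-\varepsilon).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:poly}]
Continuity is Lemma~\ref{lem:cont}. By (E1), $H(\chi)$ is the entropy of $P_\chi$ on the arc $[\chi,\infty]$. Let $\chi\notin\bigcup_j\mathcal C_j$, so that $0$ is not periodic. A point $x\in(\chi,\infty)$ whose orbit meets $0$ does so exactly once; so it is a turning point of $P^k_\chi$ if and only if $P^i_\chi(x)=0$ for some $0\le i<k$, and this $i$ is unique. The zeros of $P_\chi^{i+1}$ are the real preimages of the zeros $x\ge\chi$ of $P_\chi^i$; the point $\chi$ is not such a zero, and each $x>\chi$ has two real preimages. So $\#\{x>\chi:P^i_\chi(x)=0\}=\frac12Z_{i+1}(\chi)$ and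
\[
\operatorname{lap}\bigl(P^k_\chi|_{[\chi,\infty]}\bigr)=1+\tfrac12\sum_{i=1}^kZ_i(\chi).
\]
By Lemma~\ref{lem:count} and (E2), $H$ is non-increasing off a countable set, and by continuity everywhere. Its level sets are then disjoint intervals, and only countably many of them contain a rational number.
\end{proof}

\section{Straightening to a polynomial}\label{sec:surgery}

\subsection{The Blaschke model of the basin}

For $a\in(-1,1)$ let $\tau_a(z)=\frac{z-a}{1-az}$. For $\gamma\in I$ let $a_\gamma\in(-1,1)$ be the solution of $N(a_\gamma)=-\gamma^{n-1}$, which is continuous in $\gamma$ and vanishes only at $\gamma=0$, and put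
\[
g_\gamma=\frac{\tau_a^n-a^n}{1-a^n\tau_a^n},\qquad a=a_\gamma .
\]
This is a real Blaschke product of degree $n$ whose only critical point in $\mathbb D$ is $a$, of local degree $n$. Since $n$ is even and $\tau_a(0)=-a$, $\tau_a(\pm1)=\pm1$, $\tau_a'(0)=1-a^2$, we have
\[
g_\gamma(0)=0,\qquad g_\gamma(\pm1)=1,\qquad g_\gamma'(0)=\frac{n(-a)^{n-1}(1-a^2)}{1-a^{2n}}=-nN(a)=n\gamma^{n-1}.
\]
Also $g_0=z^n$. For $n=2$, factoring numerator and denominator gives $g_\gamma(z)=z\,\frac{(1+a^2)z-2a}{1+a^2-2az}=z\,\frac{z+2\gamma}{1+2\gamma z}$.

\begin{lemma}\label{lem:model}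
Let $(\gamma,c)\in U$ be in the bounded case, let $B$ be the basin of $p$ and $K=\widehat{\mathbb C}\setminus B$. Then $K\cap\widehat{\mathbb R}=[-b,b]$, and there is a conformal isomorphism $\psi:\mathbb D\to B$, commuting with conjugation, such that $F\psi=\psi g_\gamma$, $\psi(0)=p$, $\psi(a_\gamma)=\infty$, $\psi((-1,1))=\Lambda$, and $\psi(x)\to b$ as $x\to1^-$.
\end{lemma}

\begin{proof}
The immediate basin of $p$ contains $\infty\in\Lambda$ and not $0$. Lemma~\ref{lem:basin} shows that it equals $B$, and gives $\psi$ with $\psi((-1,1))=B\cap\widehat{\mathbb R}$; this set is connected, so it is $\Lambda$. The map $G=\psi^{-1}F\psi$ is a real Blaschke product of degree $n$ with $G(0)=0$ and with local degree $n$ at $a=\psi^{-1}(\infty)\in(-1,1)$. Then $\tau_{G(a)}G\tau_a^{-1}$ is a real Blaschke product of degree $n$ with a zero of order $n$ at $0$, so it is $\epsilon z^n$ with $\epsilon=\pm1$. The condition $G(0)=0$ gives $G(a)=-\epsilon a^n$, so $G=\epsilon\frac{\tau_a^n-a^n}{1-a^n\tau_a^n}$. Replacing $\psi(z)$ by $\psi(-z)$ replaces $G(z)$ by $-G(-z)$; as $\tau_a(-z)=-\tau_{-a}(z)$ and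 $n$ is even, $(\epsilon,a)$ becomes $(-\epsilon,-a)$. So we may assume $\epsilon=1$. Then $-nN(a)=G'(0)$ is the multiplier $n\gamma^{n-1}$, so $a=a_\gamma$ and $G=g_\gamma$. As $x\to1^-$, $\psi(x)$ tends to an end $e\in\{b,-b\}$ of $\Lambda$, and $g_\gamma(x)\to1^-$. Passing to the limit in $F(\psi(x))=\psi(g_\gamma(x))$ gives $e=F(e)=b$.
\end{proof}

So the dynamics on the basin does not depend on $c$.

\subsection{Conjugating $g_\gamma$ to $z^n$ near the circle}\label{sec:theta}

To obtain a polynomial we want $z^n$ on the basin in place of $g_\gamma$. For $\gamma\ne0$ the two maps are not conjugate on $\mathbb D$, since $0$ is critical for one and not for the other. Lemma~\ref{lem:glue} needs a conjugacy only outside a compact set. We construct one by interpolating on a fundamental annulus and lifting. What matters later is that it depends only on $\gamma$, and, for Section~\ref{sec:proofB}, continuously.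

Let $g=g_\gamma$, $a=a_\gamma$. On $|z|=1$ we have $zg'/g=\sum_i(1-|z_i|^2)/|z-z_i|^2>0$, where the $z_i$ are the zeros of $g$. Call $\rho\in(|a|,1)$ \emph{admissible} for $\gamma$ if $g\ne0$ and $\operatorname{Re}(zg'/g)>0$ on $\rho\le|z|\le1$. The admissible values form an interval with right end $1$, and a value admissible for $\gamma_0$ is admissible for nearby $\gamma$. By Lemma~\ref{lem:fiber} there is a continuous $\rho_0:I\to(0,1)$ with $\rho_0(\gamma)$ admissible for $\gamma$; we fix it. With $\rho_0=\rho_0(\gamma)$ let
\[
W_0=\{|z|<\rho_0\},\qquad W_{k+1}=g^{-1}(W_k)\subset\mathbb D,\qquad V_k=\{|z|<\rho_0^{1/n^k}\}.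
\]

\begin{lemma}\label{lem:theta}
For each $\gamma\in I$ there is a quasiconformal homeomorphism $\theta=\theta_\gamma:\mathbb D\to\mathbb D$, commuting with conjugation, such that
\begin{equation}\label{eq:theta}
\theta\circ g=\theta^n\ \text{ on }\mathbb D\setminus W_1,\qquad\theta=\mathrm{id}\ \text{ on }\overline{W_0},\qquad\theta(W_k)=V_k ,
\end{equation}
and $\theta(x)\to1$ as $x\to1^-$. The set $\overline{W_1}$ is compact in $\mathbb D$, and $\theta_0=\mathrm{id}$.
\end{lemma}

\begin{proof}
\emph{The first annulus.} By the Schwarz lemma $|g(z)|<|z|$ for $0<|z|<1$, so $\overline{W_0}\subset W_1$. On $\rho_0\le R\le1$ we have $\partial_R\log|g(Re^{i\omega})|=\operatorname{Re}(zg'/g)/R>0$, and $|g|$ runs from a value below $\rho_0$ to $1$. So $W_1=\{Re^{i\omega}:R<R_1(\omega)\}$ with $\rho_0<R_1<1$, and $R_1$ is smooth by the implicit function theorem and even by symmetry. Along $\partial W_1$ we have $|g|=\rho_0$, so $\frac d{d\omega}\arg g=-i\,(zg'/g)(R_1'/R_1+i)$, which is never zero. All $n$ zeros of $g$ lie in $W_0$, so the total increase of $\arg g$ is $2\pi n$. Finally $g>0$ on $[\rho_0,1]$.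 Hence
\[
g(R_1(\omega)e^{i\omega})=\rho_0e^{in\varphi(\omega)}
\]
with $\varphi$ an odd diffeomorphism of $\mathbb R$, $\varphi'>0$, $\varphi(\omega+2\pi)=\varphi(\omega)+2\pi$. On $\mathcal W_0=\overline{W_1}\setminus W_0$ define
\begin{equation}\label{eq:interp}
\theta(Re^{i\omega})=\rho_0^{\,1-u+u/n}\,e^{i((1-u)\omega+u\varphi(\omega))},\qquad u=\frac{\log R-\log\rho_0}{\log R_1(\omega)-\log\rho_0}\in[0,1].
\end{equation}
In the coordinates $(u,\omega)$, $\log|\theta|$ depends only on $u$, with derivative $(\frac1n-1)\log\rho_0>0$, and $\partial_\omega\arg\theta=1-u+u\varphi'>0$. So $\theta$ is an orientation-preserving diffeomorphism of $\mathcal W_0$ onto $\mathcal V_0=\overline{V_1}\setminus V_0$, smooth up to the boundary. It is the identity on $\partial W_0$, and on $\partial W_1$ we have $\theta^n=g=\theta\circ g$.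

\emph{Lifting.} Let $\mathcal W_k=\overline{W_{k+1}}\setminus W_k$ and $\mathcal V_k=\overline{V_{k+1}}\setminus V_k$. As $g$ is continuous and open, $g^{-1}(\overline{W_k})=\overline{W_{k+1}}$, so $\mathcal W_k=g^{-1}(\mathcal W_{k-1})$. Let $k\ge1$, and suppose that $\mathcal W_{k-1}$ is a closed annulus bounded by the smooth curves $\partial W_{k-1}$ and $\partial W_k$, that $\theta:\mathcal W_{k-1}\to\mathcal V_{k-1}$ is a homeomorphism that respects inner and outer boundaries, and that $\theta^n=\theta\circ g$ on $\partial W_k$. Since $a\in W_0$, the map $g:\mathcal W_k\to\mathcal W_{k-1}$ is a covering of degree $n$. It is connected, because the preimage of $\partial W_{k-1}$, a deformation retract of the base, is the single curve $\partial W_k$. So $\mathcal W_k$ is an annulus bounded by the smooth curves $\partial W_k$ and $\partial W_{k+1}$. On $\partial W_k$, which is a deformation retract of $\mathcal W_k$, the map $\theta$ is a lift of $\theta\circ g$ through the covering $z^n:\mathcal V_k\to\mathcal V_{k-1}$. This lift extends uniquely to $\mathcal W_k$. The extension maps the fibers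 of $g$ to the fibers of $z^n$ over the homeomorphism $\theta|_{\mathcal W_{k-1}}$, bijectively over the inner boundary and therefore, the base being connected, everywhere. So it is a homeomorphism onto $\mathcal V_k$, and the induction continues. The $W_k$ exhaust $\mathbb D$ because $g^k\to0$, and the $V_k$ do too. This defines $\theta$ with \eqref{eq:theta}.

\emph{Properties.} Iterating \eqref{eq:theta} gives $\theta^{n^k}=\theta\circ g^k$ on $\mathcal W_k$, where $g^k$ is locally conformal with values in $\mathcal W_0$. By (Q1), $|\mu_\theta|$ on $\mathcal W_k$ is bounded by its maximum on $\mathcal W_0$, which is less than $1$. By (Q4), $\theta$ is quasiconformal. The formula \eqref{eq:interp} commutes with conjugation, and so do the lifts, by uniqueness. Thus $\theta$ restricts to a homeomorphism of $(-1,1)$ that is the identity near $0$, so it is increasing and $\theta(1^-)=1$. For $\gamma=0$ we have $R_1=\rho_0^{1/n}$ and $\varphi=\mathrm{id}$, so \eqref{eq:interp} gives $\log|\theta|=\log\rho_0+u(\frac1n-1)\log\rho_0=\log R$; thus $\theta=\mathrm{id}$ on $\mathcal W_0$, and the lifts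 are the identity.
\end{proof}

\subsection{Existence and uniqueness of the straightening}

Let $\Omega_\chi$ be the basin of $\infty$ for $P_\chi$ and $K_\chi=\widehat{\mathbb C}\setminus\Omega_\chi$. If $(0,\chi)$ is in the bounded case, write $K_\chi\cap\mathbb R=[-b_\chi,b_\chi]$.

\begin{lemma}\label{lem:straight}
Let $(\gamma,c)\in U$ be in the bounded case, with $F,B,K,b,\psi$ as in Lemma~\ref{lem:model}. There are a real $\chi$, with $(0,\chi)$ in the bounded case, and a quasiconformal homeomorphism $\phi$ of the sphere, commuting with conjugation, such that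
\begin{enumerate}
\item $\mu_\phi=0$ almost everywhere on $K$, $\phi(K)=K_\chi$, and $\phi F=P_\chi\phi$ on $K$;
\item $\phi(0)=0$, $\phi(p)=\infty$, $\phi(b)=b_\chi$;
\item $\theta_\gamma\psi^{-1}\phi^{-1}:\Omega_\chi\to\mathbb D$ is a conformal isomorphism that conjugates $P_\chi$ to $z^n$.
\end{enumerate}
In particular $h(\gamma,c)=H(\chi)$. We say that $(\gamma,c)$ \emph{straightens to} $\chi$.
\end{lemma}

\begin{proof}
Let $\beta=\theta_\gamma\psi^{-1}:B\to\mathbb D$. By \eqref{eq:theta}, $\beta F=\theta_\gamma g_\gamma\psi^{-1}=\beta^n$ off the compact set $\psi(\overline{W_1})$. The coefficient equal to $\mu_\beta$ on $B$ and to $0$ on $K$ is symmetric; let $\phi$ be its solution (Q3) that sends $0,p,b$ to $0,\infty,1$. Apply Lemma~\ref{lem:glue} with the Blaschke product $z^n$. The map $f$ obtained is real of degree $n$, it fixes $\infty=\phi\beta^{-1}(0)$ with local degree $n$, and it has local degree $n$ at $0=\phi(0)$ since $0\in K$. So $f=a_1z^n+\chi_1$ with real coefficients, and after composing $\phi$ with a real scaling, possible because $n-1$ is odd, $f=P_\chi$. Lemma~\ref{lem:glue}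 gives $\phi(B)=\Omega_\chi$, (1) and (3). Since $0\in K_\chi$, the parameter $(0,\chi)$ is in the bounded case. The map $\phi$ preserves $\widehat{\mathbb R}$, so it conjugates $F$ on $[-b,b]$ to $P_\chi$ on $[-b_\chi,b_\chi]$. It sends the fixed endpoint $b$ to the fixed endpoint $b_\chi$, and $h(\gamma,c)=H(\chi)$ by Lemma~\ref{lem:cases}.
\end{proof}

Two maps on the same slice that straighten to the same $\chi$ are conformally conjugate on their basins, through $g_\gamma$, and conjugate with zero dilatation on the complements, through $P_\chi$. The difficulty is that the two conjugacies must fit together along the boundary, about which we know nothing. They do fit because both straightenings use the same $\theta_\gamma$, which makes the two conjugacies restrictions of one quasiconformal map.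

\begin{lemma}\label{lem:unique}
If $(\gamma,c_1)$ and $(\gamma,c_2)$ are in the bounded case and straighten to the same $\chi$, then $c_1=c_2$.
\end{lemma}

\begin{proof}
Let $B_i,K_i,\Lambda_i,b_i,\psi_i,\phi_i$ belong to $F_i=F_{\gamma,c_i}$. The conformal isomorphisms $\beta_i=\theta_\gamma\psi_i^{-1}\phi_i^{-1}:\Omega_\chi\to\mathbb D$ send $\infty$ to $0$, so $\beta_1=\lambda\beta_2$ with $|\lambda|=1$. Let $x\downarrow b_\chi$. Then $\phi_i^{-1}(x)\to b_i$ inside $\Lambda_i$. Since $\psi_i:(-1,1)\to\Lambda_i$ is a homeomorphism whose ends $1,-1$ correspond to the distinct ends $b_i,-b_i$, we get $\psi_i^{-1}\phi_i^{-1}(x)\to1^-$, and so $\beta_i(x)\to1$. Hence $\lambda=1$. Canceling $\theta_\gamma$, we find that $\Phi=\phi_2^{-1}\phi_1$ equals $\psi_2\psi_1^{-1}$ on $B_1$.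

So $\Phi$ is quasiconformal on the sphere and conformal on $B_1$. By (Q1) the maps $\phi_i^{-1}$ have coefficient $0$ almost everywhere on $K_\chi$, and therefore $\Phi=\phi_2^{-1}(\phi_1^{-1})^{-1}$ has coefficient $0$ almost everywhere on $K_1$. By (Q2), $\Phi$ is a M\"obius map, and it is real. On $B_1$ we have $\Phi F_1=\psi_2g_\gamma\psi_1^{-1}=F_2\Phi$, and this identity between rational maps holds everywhere. Moreover $\Phi(0)=0$, $\Phi(\infty)=\psi_2(a_\gamma)=\infty$ and $\Phi(p)=\psi_2(0)=p$. So $\Phi(z)=\lambda'z$ with $\lambda'$ real. If $\gamma\ne0$, then $p\neq0,\infty$ and $\lambda'=1$. If $\gamma=0$, then $\lambda'(z^n+c_1)=(\lambda'z)^n+c_2$ gives $\lambda'^{\,n-1}=1$ and again $\lambda'=1$. Thus $F_1=F_2$, and $c\mapsto c/(1+c\gamma)=F_{\gamma,c}(0)$ is injective.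
\end{proof}

\section{Monotonicity in slices and connectedness}\label{sec:proofA}

Call $v\in(0,\log2)$ \emph{generic} if $H^{-1}(v)$ has at most one element. By Proposition~\ref{prop:poly} all but countably many $v$ are generic.

\begin{proposition}\label{prop:slice}
Fix $\gamma\in I$. The function $c\mapsto h(\gamma,c)$ on $(-\infty,c^*(\gamma))$ is continuous and non-increasing and takes each generic value at most once. It equals $\log2$ for all sufficiently negative $c$, and $0$ for $c\ge c_T(\gamma)-\epsilon$ with some $\epsilon=\epsilon(\gamma)>0$.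
\end{proposition}

\begin{proof}
If $h(\gamma,c)=v$ is generic, then $(\gamma,c)$ is in the bounded case by Lemma~\ref{lem:cases}, it straightens to the unique element of $H^{-1}(v)$ by Lemma~\ref{lem:straight}, and $c$ is determined by Lemma~\ref{lem:unique}. Suppose $c_1<c_2$ and $h(\gamma,c_1)<h(\gamma,c_2)$. Choose a generic $v$ strictly between these values and, by Lemma~\ref{lem:bottom}, $c_0<c_1$ with $h(\gamma,c_0)=\log2>v$. By Lemma~\ref{lem:cont} and the intermediate value theorem, $v$ is taken in $(c_0,c_1)$ and in $(c_1,c_2)$, a contradiction. Finally $h(\gamma,c_T(\gamma)-\epsilon)=0$ for small $\epsilon>0$ by Lemma~\ref{lem:second}, and $h\ge0$ is non-increasing.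
\end{proof}

We never showed that $\chi$ depends monotonically, or even continuously, on $c$; the argument uses only injectivity at generic values and the value $\log 2$ at the lower end of the slice.

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $A_v=\{(\gamma,c)\in U:h(\gamma,c)=v\}$, a closed subset of $U$. By Lemma~\ref{lem:Pi} the isentrope is $\Pi(A_v\setminus T)$, and by Lemma~\ref{lem:upper} it is empty for $v\notin[0,\log2]$. For $v\in[0,\log2]$, Proposition~\ref{prop:slice} shows that every fiber $A_v^\gamma$ is a non-empty interval with a point outside $T$; and $A_v\cap T=\emptyset$ for $v>0$.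

\emph{Case $0<v<\log2$.} Suppose $A_v=A'\sqcup A''$ with $A',A''$ non-empty and closed in $A_v$. Each fiber is connected and lies in one of the two sets, so their projections to $I$ are disjoint, non-empty, and cover $I$. They are closed in $I$. Indeed, let $(\gamma_m,c_m)\in A'$ with $\gamma_m\to\gamma_0\in I$, and pick $c^1<c^2<c^*(\gamma_0)$ with $h(\gamma_0,c^1)>v>h(\gamma_0,c^2)$. For large $m$ the points $(\gamma_m,c^i)$ lie in $U$ and $h(\gamma_m,c^1)>v>h(\gamma_m,c^2)$, so $c_m\in(c^1,c^2)$ by monotonicity. A subsequence converges to a point of $U$ over $\gamma_0$, which lies in $A'$. The sets $A'$ and $A''$ play the same role, and we have a contradiction with the connectedness of $I$. So $A_v$ and $\Pi(A_v)$ are connected.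

\emph{Case $v=\log2$.} Lemma~\ref{lem:bottom} gives locally constant sections of $A_{\log2}$. By Lemma~\ref{lem:fiber}, $A_{\log2}$ is contractible, and its image is path-connected.

\emph{Case $v=0$.} Here $T\subset A_0$, and $A_0\setminus T=A_0^-\sqcup A_0^+$ with $A_0^\pm=A_0\cap\{\pm(c-c_T(\gamma))>0\}$. The fibers of $A_0^\pm$ are intervals. Given $\gamma_0$, Lemma~\ref{lem:second} provides an open neighborhood of $(\gamma_0,c_T(\gamma_0))$ contained in $A_0$; since $c_T$ is continuous, it contains the points $(\gamma,c_T(\gamma)\pm\epsilon)$ for some $\epsilon>0$ and all $\gamma$ near $\gamma_0$. By Lemma~\ref{lem:fiber}, $A_0^+$ and $A_0^-$ are path-connected.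

It remains to show that their images meet. This is possible because a map with two real attracting fixed points can be put in normal form with either of them as $p$. For $\gamma\in I$, $\gamma>0$,
\[
F_{\gamma,0}(z)=\frac{z^n}{(\gamma-\gamma^n)z^n+1},\qquad\frac1{F_{\gamma,0}(1/z)}=z^n+\gamma-\gamma^n=F_{0,\gamma-\gamma^n}(z).
\]
As $\gamma-\gamma^n>0=c_T(0)$, Proposition~\ref{prop:slice} gives $(0,\gamma-\gamma^n)\in A_0^+$. The two maps are conjugate by the real map $1/z$, so $h(\gamma,0)=0$; and $0<c_T(\gamma)$ by Lemma~\ref{lem:T}, so $(\gamma,0)\in A_0^-$. These two parameters have the same image under $\Pi$, and $\Pi(A_0\setminus T)$ is path-connected.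
\end{proof}

\section{The topology of the isentropes}\label{sec:proofB}

Two things remain for Theorem~\ref{thm:B}: to identify an isentrope of positive entropy with $A_v$, and to find a continuous section of $A_v$ for $0<v<\log2$.

\begin{lemma}\label{lem:inj}
$\Pi$ is a homeomorphism from the open set $\{h>0\}\subset U\setminus T$ onto its image.
\end{lemma}

\begin{proof}
By invariance of domain, a continuous injection from an open subset of $\mathbb R^2$ to $\mathbb R^2$ is a homeomorphism onto its image, so it suffices to prove injectivity. Let $\sigma F_{\gamma,c}\sigma^{-1}=F_{\gamma',c'}$ with both parameters in $\{h>0\}$ and with marked fixed points $p,p'$. By Lemma~\ref{lem:realconj}, $\sigma$ is real, so $\sigma(p)$ is a real attracting fixed point of $F_{\gamma',c'}$, and $\sigma(p)=p'$ by Lemma~\ref{lem:second}. The multipliers agree, so $\gamma=\gamma'$. Also $\sigma$ preserves $\{0,\infty\}$. If $\gamma\ne0$, then in the chart $p=1$ the map $\sigma$ fixes $1$, so it is the identity or $1/z$. The latter gives $(s',t')=(t,s)$, which is incompatible with $s<t$ and $s'<t'$; so $s=s'$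 and $c=c'$. If $\gamma=0$, then $\sigma$ fixes $\infty$ and $0$, so $\sigma(z)=\lambda z$ with $\lambda$ real and $\lambda^{n-1}=1$, and $c=c'$.
\end{proof}

For generic $v$ the fibers of $A_v$ are points, but for other $v$ they are intervals whose ends need not be known to vary continuously. A section is obtained by fixing a polynomial of entropy $v$ and grafting $g_\gamma$ onto its basin of infinity; this is the general form of the three curves of Section~\ref{sec:quadratic}.

\begin{lemma}\label{lem:section}
If $0<v<\log2$, there is a continuous $c_v:I\to\mathbb R$ whose graph lies in $A_v$.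
\end{lemma}

\begin{proof}
By Proposition~\ref{prop:slice} at $\gamma=0$ there is $\chi$ with $H(\chi)=v$, and $(0,\chi)$ is in the bounded case. Write $P=P_\chi$, $\Omega=\Omega_\chi$, $K=K_\chi$, $b=b_\chi$, and let $\beta:\Omega\to\mathbb D$ be the inverse of the map $\psi$ of Lemma~\ref{lem:model} for $(0,\chi)$, so that $\beta P=\beta^n$ and $\beta(\infty)=0$. For $\gamma\in I$ let $\beta_\gamma=\theta_\gamma^{-1}\beta$, and let $G_\gamma=P$ on $K$ and $G_\gamma=\beta_\gamma^{-1}g_\gamma\beta_\gamma$ on $\Omega$. We write $V_j(\gamma)$ to show the dependence on $\gamma$. By \eqref{eq:theta},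
\begin{equation}\label{eq:pieces}
\theta_\gamma g_\gamma\theta_\gamma^{-1}=z^n\ \text{ on }\mathbb D\setminus V_1(\gamma),\qquad\theta_\gamma g_\gamma\theta_\gamma^{-1}=g_\gamma\theta_\gamma^{-1}\ \text{ on }\overline{V_1(\gamma)},
\end{equation}
the second because $g_\gamma(\overline{W_1})=\overline{W_0}$. In particular $\beta_\gamma P=g_\gamma\beta_\gamma$ off the compact set $\beta^{-1}(\overline{V_1(\gamma)})$, so Lemma~\ref{lem:glue} applies to $P,\Omega,g_\gamma,\beta_\gamma$.

\emph{Step 1: $G_\gamma(z)$ is continuous in $(\gamma,z)$.} The functions $R_1$ and $\varphi$ of Lemma~\ref{lem:theta} depend on $\gamma$ only through $(a,\rho_0)$, and by the implicit function theorem they are smooth in $(a,\rho_0,\omega)$. As $a_\gamma$ and $\rho_0(\gamma)$ are continuous, the map \eqref{eq:interp}, its inverse and their first derivatives in $z$ are continuous in $(\gamma,z)$ on the closed annuli. By \eqref{eq:pieces}, $G_\gamma(z)$ is given by jointly continuous formulas on the three closed sets where $z\notin\beta^{-1}(V_1(\gamma))$, $\beta(z)\in\mathcal V_0(\gamma)$, $\beta(z)\in\overline{V_0(\gamma)}$,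 and the formulas agree on the overlaps.

\emph{Step 2: the Beltrami coefficients.} Let $m_\gamma$ be the coefficient of $\theta_\gamma^{-1}$. It vanishes on $V_0(\gamma)$. On $\mathcal V_0(\gamma)$ it is continuous in $(\gamma,z)$ by Step~1, with modulus less than $1$; by compactness it is bounded by some $k<1$ for $\gamma$ in a compact subinterval of $I$. On $\mathcal V_j(\gamma)$ we have $g_\gamma^j\circ\theta_\gamma^{-1}=\theta_\gamma^{-1}\circ z^{n^j}$, so by (Q1) $m_\gamma$ is the pullback of $m_\gamma|_{\mathcal V_0(\gamma)}$ by $z^{n^j}$, a map that does not depend on $\gamma$. Hence $|m_\gamma|\le k$ on $\mathbb D$. If $z$ is not on one of the circles $\partial V_j(\gamma_0)$, it lies in the annulus with the same index for all $\gamma$ near $\gamma_0$, and $m_\gamma(z)\to m_{\gamma_0}(z)$ as $\gamma\to\gamma_0$. The coefficient $\mu_\gamma$ equal to $\beta^*m_\gamma=\mu_{\beta_\gamma}$ on $\Omega$ and to $0$ on $K$ is therefore symmetric, locally uniformly bounded below $1$, and continuous in $\gamma$ for convergence almost everywhere. By (Q3) and (Q5) its solution that fixes $0,b,\infty$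 commutes with conjugation and is continuous in $\gamma$ for uniform convergence. Let $z_\gamma=\beta_\gamma^{-1}(a_\gamma)=\beta^{-1}(a_\gamma)\in\Omega\cap\widehat{\mathbb R}$; here we use $a_\gamma\in W_0$. It is continuous in $\gamma$ and differs from $0$ and $b$. Composing with the real M\"obius map that fixes $0,b$ and sends the image of $z_\gamma$ to $\infty$, we get a solution $\phi_\gamma$, continuous in $\gamma$ together with its inverse, with $\phi_\gamma(0)=0$, $\phi_\gamma(b)=b$, $\phi_\gamma(z_\gamma)=\infty$.

\emph{Step 3: the maps $f_\gamma$.} By Lemma~\ref{lem:glue}, $f_\gamma=\phi_\gamma G_\gamma\phi_\gamma^{-1}$ is a real rational map of degree $n$ with local degree $n$ at $0$ and $\infty$. The point $p_\gamma=\phi_\gamma\beta_\gamma^{-1}(0)=\phi_\gamma(\infty)$ is a real fixed point of multiplier $g'_\gamma(0)=n\gamma^{n-1}$ with basin $\phi_\gamma(\Omega)$, which contains $\infty$ and not $0$. The real points outside the basin form the arc $\phi_\gamma([-b,b])$, on which $f_\gamma$ is conjugate to $P|_{[-b,b]}$. So $h_{\mathbb R}(f_\gamma)=v$ by (E1) and Lemma~\ref{lem:cases}.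 Both $f_\gamma$ and $p_\gamma$ are continuous in $\gamma$. For $\gamma=0$ we have $\theta_0=\mathrm{id}$, $a_0=0$, so $z_0=\infty$, $\phi_0=\mathrm{id}$, $f_0=P$ and $p_0=\infty$; put $c_v(0)=\chi$.

Let $\gamma\ne0$. Then $z_\gamma\ne\infty$, so $p_\gamma\ne0,\infty$, and scaling $p_\gamma$ to $1$ brings $f_\gamma$ to the form \eqref{eq:st} with $\nu=\gamma^{n-1}$ and some $s,t$. If $s=t$, the symmetry $1/z$ fixes $1$ and carries $\infty$ to $0$, which puts $0$ in the basin. If $s>t$, Lemma~\ref{lem:capture} applied after conjugation by $1/z$ puts $0$ in the basin. So $s<t$, and $c_v(\gamma):=s/\gamma^n$ satisfies $(\gamma,c_v(\gamma))\in A_v$.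

\emph{Step 4: continuity of $c_v$.} By \eqref{eq:st}, $y:=f_\gamma(0)/p_\gamma=s/(s+\nu)\in\widehat{\mathbb R}\setminus\{1\}$ for $\gamma\neq0$. It is continuous in $\gamma$, so $s=\nu y/(1-y)$, read as $-\nu$ at $y=\infty$, and $c_v$ are continuous on $I\setminus\{0\}$. At $\gamma=0$ the chart $p=1$ degenerates, and we compare $p_\gamma$ with $1/\gamma$. We have $f_\gamma=M_\gamma(z^n)$, where the M\"obius map $M_\gamma$ is determined by the values $f_\gamma(0),f_\gamma(1),f_\gamma(\infty)$ and so is continuous in $\gamma$. Near $\gamma=0$ write $f_\gamma=\frac{\mathsf Az^n+\mathsf B}{\mathsf Cz^n+1}$ with $\mathsf A\to1$, $\mathsf B\to\chi$, $\mathsf C\to0$ as $\gamma\to0$; also $p_\gamma\to\infty$. The fixed point equation gives $\mathsf Cp_\gamma^n+1=p_\gamma^{n-1}(\mathsf A+\mathsf Bp_\gamma^{-n})$, so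
\[
n\gamma^{n-1}=f_\gamma'(p_\gamma)=\frac{np_\gamma^{n-1}(\mathsf A-\mathsf B\mathsf C)}{(\mathsf Cp_\gamma^n+1)^2}=\frac{n}{p_\gamma^{n-1}}\cdot\frac{\mathsf A-\mathsf B\mathsf C}{(\mathsf A+\mathsf Bp_\gamma^{-n})^2}.
\]
Thus $(\gamma p_\gamma)^{n-1}\to1$, and $\gamma p_\gamma\to1$ since $n-1$ is odd. With $y=\mathsf B/p_\gamma\to0$,
\[
c_v(\gamma)=\frac{s}{\gamma^n}=\frac{y}{\gamma(1-y)}=\frac{\mathsf B}{\gamma p_\gamma(1-y)}\longrightarrow\chi=c_v(0).\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(1) For $0<v<\log2$ the fibers of $A_v$ are intervals and Lemma~\ref{lem:section} gives a section, so $A_v$ is contractible by Lemma~\ref{lem:fiber}. The set $A_{\log2}$ was shown to be contractible in the proof of Theorem~\ref{thm:A}. By Lemma~\ref{lem:inj}, for $0<v\le\log2$ the isentrope is homeomorphic to $A_v$, so it is contractible and in particular path-connected. The isentrope $v=0$ was shown to be path-connected in the proof of Theorem~\ref{thm:A}.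

(2) Monotonicity is Proposition~\ref{prop:slice}, which also shows, with the intermediate value theorem, that every value in $[0,\log2]$ is taken on each slice at a parameter outside $T$. For $0<v<\log2$ the fiber $A_v^\gamma$ is an interval, is closed in $(-\infty,c^*(\gamma))$, and lies in $[c_0,c_T(\gamma)]$ for any $c_0$ with $h(\gamma,c_0)=\log2$; so it is a compact interval or a point. If $v$ is generic, each fiber is the single point $c_v(\gamma)$, so $A_v$ is the graph of the continuous function $c_v$, and $\Pi$ maps it homeomorphically onto the isentrope by Lemma~\ref{lem:inj}.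
\end{proof}

\begin{thebibliography}{1}

\bibitem{Filom}
Khashayar Filom, \emph{Monotonicity of entropy for real quadratic rational maps}, arXiv:1901.03458 (2019).

\end{thebibliography}
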